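# Hereditarily indecomposable weakly chainable continua are pseudo-arcs

## Two walkers on an arc, two walkers on a circle

Let two walkers move on the segment $I=[0,1]$. Their common clock is a compact connected space $C$, and their positions at time $c\in C$ are $f(c)$ and $g(c)$, where $f,g:C\to I$ are continuous. Suppose the first walker only visits places that the second one visits too: $f(C)\subset g(C)$. Then they must meet. Choose $c_1$ where $g$ is maximal. Since $f(c_1)\in g(C)$, we have $f(c_1)\le g(c_1)$. Choose $c_2$ where $g$ is minimal; in the same way $f(c_2)\ge g(c_2)$. The function $f-g$ is continuous on the connected space $C$ and takes a value $\le 0$ and a value $\ge 0$. So it vanishes somewhere.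

Now put the walkers on the circle $S^1\subset\mathbb C$, with $C=S^1$, $f(z)=z$ and $g(z)=-z$. Both visit the whole circle, and they are always at distance $2$. They never meet.

The property that separates the two cases has a name. In these notes a *continuum* is a compact connected metric space with more than one point, and all maps are continuous.

**Definition (span zero, following Lelek).** A continuum $X$ has *span zero* if for every continuum $C$ and all maps $f,g:C\to X$ with $f(C)\subset g(C)$ there is $c_0\in C$ with $f(c_0)=g(c_0)$.

So the arc has span zero and the circle does not. The argument for the arc works for more spaces.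

**Definition (arc-like).** A continuum $X$ is *arc-like* if it is an inverse limit of arcs; equivalently, for every $\varepsilon>0$ there is a map of $X$ onto $[0,1]$ all of whose fibers have diameter less than $\varepsilon$ (an *$\varepsilon$-map*).

Let $h:X\to I$ have fibers of diameter at most $\varepsilon$, and let $f(C)\subset g(C)$. Apply the argument above to $h\circ f$ and $h\circ g$, for which $h(f(C))\subset h(g(C))$. We get $c$ with $h(f(c))=h(g(c))$, so $f(c)$ and $g(c)$ lie in one fiber of $h$ and $d(f(c),g(c))\le\varepsilon$. If $X$ is arc-like we can do this for every $\varepsilon>0$. The minimum of $d(f(c),g(c))$ over the compact space $C$ is then $0$, and so arc-like continua have span zero.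

The circle is not arc-like, but it is close to being so: it is the image of the arc under $t\mapsto e^{2\pi i t}$.

**Definition (weakly chainable).** A continuum is *weakly chainable* if it is the continuous image of an arc-like continuum. (Equivalently, by Lelek and Fearnley, it is a continuous image of the pseudo-arc.)

It is a quoted fact that every continuum with span zero is weakly chainable. The circle shows that the converse is false. We ask whether the converse becomes true for continua that are far from containing circles or arcs.

**Definition (hereditarily indecomposable).** A continuum is *indecomposable* if it is not the union of two proper subcontinua. It is *hereditarily indecomposable* if every subcontinuum of it is indecomposable.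

The arc is decomposable, since $[0,1]=[0,\tfrac12]\cup[\tfrac12,1]$. Hence a continuum that contains an arc is never hereditarily indecomposable, and no space assembled from finitely many arcs can serve as an example. The standard example is the *pseudo-arc*, which is hereditarily indecomposable and arc-like. We use the following quoted characterization.

$$\text{A continuum is homeomorphic to the pseudo-arc if and only if it is hereditarily indecomposable and has span zero.}\tag{1}$$

The question, taken from L. C. Hoehn and L. G. Oversteegen, "A complete classification of homogeneous plane continua", arXiv:1409.6324 (2014), is: *if $X$ is hereditarily indecomposable and weakly chainable, must $X$ be homeomorphic to the pseudo-arc?* The answer is yes. By (1) it is enough to make walkers meet in $X$. It is also a quoted fact that such an $X$ is tree-like, but we shall not use that.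

## Statements, and the textbook facts behind them

We write HI for hereditarily indecomposable. A *cc-set* is a nonempty compact connected metrizable set; it may be a single point. One-point spaces are also called HI. $X$ is a continuum with metric $d$. In a product, $\mathrm{pr}$ is the projection to the first factor, and the *height* of a point is its second coordinate. For $M\subset X\times\mathbb R$ put $M_t=\{x:(x,t)\in M\}$.

**Main Theorem.** If $X$ is HI and weakly chainable, then $X$ has span zero; hence $X$ is homeomorphic to the pseudo-arc.

**Theorem A.** Let $X$ be HI, let $M\subset X\times I$ be a cc-set with $\mathrm{pr}(M)=X$, and let $\varepsilon=\sup_t\operatorname{diam}M_t$. If $C$ is a continuum and $u,v:C\to X$ are maps with $u(C)\cap v(C)\ne\emptyset$, then $d(u(c),v(c))\le\varepsilon$ for some $c\in C$.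

**Theorem B.** For an HI continuum $X$ the following are equivalent:

1. $X$ is the pseudo-arc;
2. $X$ is weakly chainable;
3. for every $\varepsilon>0$ there are a continuum $P$, a surjection $f:P\to X$ and a map $\pi:P\to I$ with $\operatorname{diam}f(\pi^{-1}(t))<\varepsilon$ for all $t$;
4. $X$ has span zero.

Consequently every nondegenerate confluent image of the pseudo-arc is a pseudo-arc. (A surjection $f:P\to Y$ is *confluent* if for every subcontinuum $B\subset Y$ each component of $f^{-1}(B)$ maps onto $B$.)

Here are the facts we need.

**(F1)** In a compact metric space, components coincide with quasi-components: the component $K$ of a point of a compact $Z$ is the intersection of the clopen sets that contain $K$. Hence, if $D\subset Z$ is closed and $K\cap D=\emptyset$, there is a clopen $F\subset Z$ with $K\subset F$ and $F\cap D=\emptyset$. Indeed, the complements of the clopen sets containing $K$ cover the compact set $D$; finitely many suffice, and $F$ is the intersection of the corresponding clopen sets.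

**(F2)** (Boundary bumping.) If $O$ is a nonempty proper open subset of a cc-set $N$, every component $H$ of $\overline O$ meets $\overline O\setminus O$. If not, (F1) gives a set $G$ clopen in $\overline O$ with $H\subset G\subset O$. Then $G$ is compact, and it is open in $O$, hence open in $N$. So $G$ is a nonempty proper clopen subset of the connected space $N$, which is impossible.

**(F3)** For a cc-set $Z$, the space $C(Z)$ of all sub-cc-sets of $Z$ with the Hausdorff metric is compact. For a continuum $X$ there is a *Whitney map*: a continuous $W:C(X)\to[0,\infty)$ with $W(A')<W(A)$ whenever $A'\subsetneq A$. For $X=[0,1]$, the length $W([a,b])=b-a$ is one.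

**(F4)** If $A$ is a continuum and $x_0\in A$, there is an *order arc* from $\{x_0\}$ to $A$: a continuous family $(A_t)_{0\le t\le1}$ in $C(A)$ with $A_0=\{x_0\}$, $A_1=A$ and $A_s\subsetneq A_t$ for $s<t$. For $A=[0,1]$ and $x_0=0$ take $A_t=[0,t]$.

**(F5)** If $M$ is a cc-set in a product and $\mathrm{pr}(M)=A$, then $M$ contains a cc-set that is minimal among the cc-sets projecting onto $A$. By Zorn's lemma it is enough to treat a chain of cc-sets projecting onto $A$. Its intersection is a cc-set, and over each $x\in A$ it is the intersection of a chain of nonempty compact sets, hence nonempty. For example, the helix $\{(e^{2\pi it},t):0\le t\le\frac32\}\subset S^1\times\mathbb R$ is not minimal over $S^1$, while every turn $\{(e^{2\pi it},t):a\le t\le a+1\}$ is: a proper sub-cc-set of the turn is an arc with parameter interval shorter than $1$, or a point, and misses some point of $S^1$.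

**(F6)** In an HI space two intersecting sub-cc-sets $B,H$ are *nested*: $B\subset H$ or $H\subset B$. This is clear if one of them is a point. Otherwise $B\cup H$ is a subcontinuum, hence indecomposable, so $B$ and $H$ cannot both be proper subsets of it. In $[0,1]$ this fails for $[0,\frac23]$ and $[\frac13,1]$. Every sub-cc-set of an HI space is HI.

By (F6), the hypothesis $u(C)\cap v(C)\neq\emptyset$ in Theorem A already gives $u(C)\subset v(C)$ or $v(C)\subset u(C)$. Outside the HI world this is a real difference. In $X=C=[0,1]$ the maps $u(c)=c/2$ and $v(c)=(1+c)/2$ have images meeting at $\frac12$, and they stay at distance $\frac12$, although the diagonal $M\subset X\times I$ has $\sup_t\operatorname{diam}M_t=0$. The subtraction argument of the first section does use the inclusion of images.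

## Subtracting many-valued heights: the helix over the circle

Let $X$ be weakly chainable, $f:P\to X$ a surjection from an arc-like continuum, and $\pi:P\to I$ a $\gamma$-map with $\gamma$ small. The natural attempt is to use $\pi$ as a height function on $X$. It is many-valued: a point $x$ has all the heights in $\pi(f^{-1}(x))$. Its graph is the cc-set
$$M=(f,\pi)(P)=\{(f(p),\pi(p)):p\in P\}\subset X\times I,\qquad M_t=f(\pi^{-1}(t)),\tag{2}$$
and the sets $M_t$ are small by uniform continuity of $f$. So two points of $X$ that share a height are close, just as before. This is the situation of Theorem A.

If $M$ were the graph of a function we would subtract. Now there is nothing to subtract, but the argument can be imitated. Assume $u(C)\subset v(C)=X$.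

First, choose heights for the second walker in a connected way: find a cc-set $L\subset C\times I$ with $\mathrm{pr}(L)=C$ such that $(v(c),s)\in M$ for all $(c,s)\in L$. Next, carry these heights to the first walker: $N=\{(u(c),s):(c,s)\in L\}$. If $(u(c),s)\in M$ for some $(c,s)\in L$, then $u(c)$ and $v(c)$ share the height $s$ and are close. If this never happens, $M$ and $N$ are disjoint. Suppose also that $L$ uses all heights of $M$. Then at a lowest point of $N$ the set $M$ lies above $N$, and at a highest point of $N$ the set $M$ lies below $N$. An intermediate value theorem for connected sets should forbid this.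

Let us test the plan on the circle, where it has to fail. Take $P=[0,1]$, $f(t)=e^{2\pi it}$, $\pi=\mathrm{id}$. Then $M=\{(e^{2\pi it},t):0\le t\le1\}$ is one turn of a helix, and each $M_t$ is a single point.

* *The connected choice of heights can fail.* Let $v:S^1\to S^1$, $v(z)=z^2$. The pairs $(z,t)$ with $(v(z),t)\in M$ are those with $z=\pm e^{\pi it}$. They form two disjoint arcs: one runs over the upper half circle from $(1,0)$ to $(-1,1)$, the other over the lower half circle from $(-1,0)$ to $(1,1)$. Neither projects onto $S^1$.
* *The intermediate value theorem can fail.* Let $u(z)=z$, $v(z)=-z$. Here $L=\{(-e^{2\pi it},t):0\le t\le 1\}$ is a connected choice, and $N=L$ is disjoint from $M$. Over $e^{2\pi i/4}$ the set $M$ has height $\frac14$ and $N$ has height $\frac34$; over $e^{2\pi i\cdot 3/4}$ the set $M$ has height $\frac34$ and $N$ has height $\frac14$. So $M$ passes from below $N$ to above $N$ without touching it. The switch happens over the point $1$, where $M$ has the heights $0$ and $1$ and $N$ has the height $\frac12$ between them.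

The second failure is not due to the hole in the circle. Over $[0,1]$, let $M\subset[0,1]\times\mathbb R$ be the union of the segments from $(0,0)$ to $(1,0)$, from $(1,0)$ to $(1,1)$ and from $(1,1)$ to $(\frac14,1)$. Let $N$ be the union of the segments from $(\frac12,\frac12)$ to $(0,\frac12)$, from $(0,\frac12)$ to $(0,2)$ and from $(0,2)$ to $(1,2)$. Both are connected and project onto $[0,1]$. They are disjoint: at height $\frac12$ the set $M$ has only the point over $1$, over $0$ it has only the point of height $0$, and it has no point of height $2$. Yet over $\frac12$ the height $\frac12$ of $N$ lies between the heights $0$ and $1$ of $M$.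

So the plan needs two theorems that are false for circles, the second even for arcs. Both turn out to be true over HI spaces. The ordering theorem (Theorem 2) is the intermediate value theorem, and the lifting theorem (Theorem 4) is the connected choice of heights. The lifting theorem will follow from the ordering theorem. What drives both is that, over an HI space, connected sets can be restricted to smaller bases without losing points of the base.

## Restricting a connected set to a smaller base

For the helix, take for $B$ the closed arc of points within $\frac18$ turn of $1\in S^1$. The part of $M$ over $B$ has the two components $0\le t\le\frac18$ and $\frac78\le t\le1$, and each covers only half of $B$. Over an HI space this cannot occur.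

**Lemma 1** (Cook, Lelek). Let $q:N\to Y$ be a map of a cc-set onto an HI cc-set, $B\subset Y$ a cc-set, and $K$ a component of $q^{-1}(B)$. Then $q(K)=B$.

*Proof.* The purpose is to enlarge $K$ slightly to a connected set whose image leaves $B$; nestedness then forces that image to swallow $B$.

Suppose $b\in B\setminus q(K)$. Then $K$ misses the closed set $q^{-1}(b)$, and by (F1) there is $F\supset K$, clopen in $q^{-1}(B)$, with $F\cap q^{-1}(b)=\emptyset$. The sets $F$ and $q^{-1}(B)\setminus F$ are closed and disjoint, so there is an open $O\subset N$ with $F\subset O$ and $\overline O\cap(q^{-1}(B)\setminus F)=\emptyset$. Since $\emptyset\neq q^{-1}(b)\subset q^{-1}(B)\setminus F$, we have $O\ne N$.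

Let $H$ be the component of $\overline O$ containing $K$. By (F2) there is $y\in H\cap(\overline O\setminus O)$. Then $y\notin F$ because $F\subset O$, and $y\notin q^{-1}(B)\setminus F$ because $y\in\overline O$. So $q(y)\notin B$. Thus the cc-set $q(H)$ meets $B$ (it contains $q(K)$) and is not contained in $B$. By (F6), $B\subset q(H)$. So $b=q(y')$ for some $y'\in H\cap q^{-1}(B)\subset\overline O\cap q^{-1}(B)=F$. This contradicts $F\cap q^{-1}(b)=\emptyset$. $\square$

We use the lemma mostly for $q=\mathrm{pr}:M\to A$, where $M$ is a cc-set over an HI base $A$: if $B\subset A$ is a cc-set, *every* component of the part of $M$ over $B$ projects onto all of $B$.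

## The ordering theorem over a hereditarily indecomposable base

For disjoint cc-sets $M,N\subset X\times\mathbb R$ with $\mathrm{pr}(M)=\mathrm{pr}(N)$, write $M<N$ if $m<n$ whenever $(x,m)\in M$ and $(x,n)\in N$. Call the pair *mixed* if neither $M<N$ nor $N<M$. Over one point, heights of $M$ and heights of $N$ are never equal. So the pair is mixed exactly when there are
$$(x,m),(x',m')\in M,\quad (x,n),(x',n')\in N\quad\text{with } m<n,\ m'>n'.\tag{3}$$
Mixedness is symmetric in $M$ and $N$. Both pairs over the circle and over $[0,1]$ in the previous discussion are mixed.

**Theorem 2.** Let $X$ be HI and let $M^0,N^0\subset X\times\mathbb R$ be disjoint cc-sets with $\mathrm{pr}(M^0)=\mathrm{pr}(N^0)$. Then $M^0<N^0$ or $N^0<M^0$.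

The plan is as follows. Take a counterexample over a base that is as small as possible. As on the helix, some point of one set is sandwiched between two points of the other. Start at the sandwich and let the base grow along an order arc. Until the last moment the base is too small to carry a mixed pair, so the sandwich persists as a sandwich of whole sets. In the limit we keep enough inequalities to contradict a minimal choice of the sets themselves.

*Proof.* If $X$ is a point, $M^0$ and $N^0$ are disjoint compact intervals (possibly points) over it, hence ordered. Let $X$ be a continuum with Whitney map $W$, and suppose the theorem fails.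

**Step 1: a mixed pair over a smallest base.** This step makes precise "as small as possible". Let $\mathcal T$ be the set of triples $(A,M,N)$ such that $M\subset M^0$ and $N\subset N^0$ are cc-sets and $\mathrm{pr}(M)=\mathrm{pr}(N)=A$. It is a closed subset of the compact space $C(X)\times C(M^0)\times C(N^0)$, because $M\mapsto\mathrm{pr}(M)$ is continuous for the Hausdorff metrics. So $\mathcal T$ is compact. The mixed triples form a closed subset of $\mathcal T$: along a convergent sequence of mixed triples, the witnesses (3) subconverge to points of the limit sets with $m\le n$ and $m'\ge n'$, and equality is impossible since $M^0\cap N^0=\emptyset$. As the theorem fails, $(\mathrm{pr}(M^0),M^0,N^0)$ is a mixed triple. So $W(A)$ attains a minimum $r^*$ over the mixed triples $(A,M,N)$. If $W(A)=r^*$ and $A'\subsetneq A$, then $W(A')<r^*$. Hence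
$$\text{if }W(A)=r^*,\ A'\subsetneq A\text{ and }(A',M',N')\in\mathcal T,\text{ then }(A',M',N')\text{ is not mixed.}\tag{4}$$

In Steps 2 to 4, let $(A,M,N)$ be *any* mixed triple with $W(A)=r^*$. The set $A$ has more than one point, since over one point $M$ and $N$ would be disjoint compact intervals (possibly points), hence ordered. So $A$ is an HI continuum.

**Step 2: a sandwiched point.** We find the place where $M$ changes sides. Let $M^{<}$ be the set of $(x,m)\in M$ for which some $(x,n)\in N$ has $m<n$, and $M^{>}$ the set of those for which some $(x,n)\in N$ has $m>n$. Both are closed: a limit of points of $M^{<}$, with a limit of their companions in $N$, satisfies $m\le n$, and $m=n$ is excluded by disjointness; the same holds for $M^{>}$. They cover $M$ because $\mathrm{pr}(N)=A$. Both are nonempty by (3). As $M$ is connected, they intersect. So there are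
$$(x_0,m_0)\in M,\quad (x_0,n_1),(x_0,n_2)\in N,\qquad n_1<m_0<n_2.\tag{5}$$

**Step 3: growing the sandwich.** We now spread (5) over larger and larger bases. Let $(A_t)_{0\le t\le1}$ be an order arc in $C(A)$ from $\{x_0\}$ to $A$, given by (F4). Let $M_{[t]}$ be the component of $M\cap(A_t\times\mathbb R)$ containing $(x_0,m_0)$, and for $i=1,2$ let $N^i_{[t]}$ be the component of $N\cap(A_t\times\mathbb R)$ containing $(x_0,n_i)$. By Lemma 1, applied to $\mathrm{pr}:M\to A$ and to $\mathrm{pr}:N\to A$, each of these sets projects onto $A_t$. So $(A_t,M_{[t]},N^i_{[t]})\in\mathcal T$. For $t<1$ we have $A_t\subsetneq A$, and by (4) this triple is not mixed. So the two sets are ordered, and (5) shows in which direction: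
$$N^1_{[t]}<M_{[t]}<N^2_{[t]}\qquad(t<1).\tag{6}$$

**Step 4: what survives at $t=1$.** At $t=1$ statement (4) says nothing, so we pass to the limit from below. The sets in (6) increase with $t$, because the $A_t$ do. Put
$$M^*=\overline{\bigcup_{t<1}M_{[t]}}\subset M,\qquad N^i=\overline{\bigcup_{t<1}N^i_{[t]}}\subset N .$$
Each is the closure of an increasing union of connected sets, hence a cc-set, and each projects onto $\overline{\bigcup_{t<1}A_t}=A$. I claim:

* (i) for every $(x,m)\in M^*$ there is $(x,n)\in N^1$ with $n<m$;
* (ii) for every $(x,m)\in M^*$ there is $(x,n)\in N^2$ with $m<n$;
* (iii) for every $(x,n)\in N^1$ there is $(x,m)\in M^*$ with $n<m$.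

For (i) and (ii), write $(x,m)=\lim(x_j,m_j)$ with $(x_j,m_j)\in M_{[t_j]}$ and $t_j<1$. Since $x_j\in A_{t_j}$, we can pick $(x_j,n^i_j)\in N^i_{[t_j]}$ for $i=1,2$. By (6), $n^1_j<m_j<n^2_j$. Passing to subsequential limits we get $(x,n^i)\in N^i$ with $n^1\le m\le n^2$, and equality is excluded because $M\cap N=\emptyset$. For (iii), write $(x,n)=\lim(x_j,n_j)$ with $(x_j,n_j)\in N^1_{[t_j]}$, $t_j<1$, and pick $(x_j,m_j)\in M_{[t_j]}$. By (6), $n_j<m_j$. A subsequential limit $(x,m)\in M^*$ has $n\le m$, and again $n\neq m$.

These are statements of the form "for each point there is a point". They do not say $N^1<M^*$.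

**Step 5: in a mixed triple over a smallest base, neither member is minimal.** This step turns (i)–(iii) into information about proper subsets. Apply (iii) to a highest point of $N^1$: the maximal height of $N^1$ is less than that of $M^*$. Apply (ii) to a highest point of $M^*$: the maximal height of $M^*$ is less than that of $N^2$. So $N^1\ne N^2$, and at least one of them is a proper subset of $N$. Both are cc-sets projecting onto $A$. Hence $N$ is not minimal among cc-sets projecting onto $A$.

Everything so far is symmetric in the two members: mixedness is symmetric, and (4) remains the same statement when the roles of $M^0$ and $N^0$ are exchanged. Exchanging the roles of $M$ and $N$ in Steps 2 to 4 and in the paragraph above, we see that $M$ is not minimal either. Since $(A,M,N)$ was arbitrary: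
$$\text{if }(A,M,N)\in\mathcal T\text{ is mixed and }W(A)=r^*,\text{ neither }M\text{ nor }N\text{ is minimal among cc-sets projecting onto }A.\tag{7}$$

**Step 6: the contradiction.** Now we feed a minimal set back into (7). Take a mixed triple $(A,M,N)$ with $W(A)=r^*$ and the sets $M^*,N^1,N^2$ of Step 4. By (F5) there is a cc-set $M'\subset M^*$ minimal among cc-sets projecting onto $A$. Then $(A,M',N)\in\mathcal T$, and by (7) it is not mixed. So $M'<N$ or $N<M'$. Take any $(x,m)\in M'\subset M^*$. By (i) there is $(x,n)\in N^1\subset N$ with $n<m$, so $M'<N$ is false. By (ii) there is $(x,n)\in N^2\subset N$ with $m<n$, so $N<M'$ is false. This is a contradiction. $\square$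

## Separators of a cylinder contain a component over the whole base

For the connected choice of heights we need a way to produce connected sets over all of $C$. In this section $C$ is an arbitrary continuum, and no indecomposability is used.

**Lemma 3.** Let $C$ be a continuum, $J=[-1,2]$, and $S\subset C\times J$ closed with $(C\times J)\setminus S=O_0\sqcup O_1$, where $O_0,O_1$ are disjoint and open, $C\times\{-1\}\subset O_0$ and $C\times\{2\}\subset O_1$. Then some component of $S$ projects onto $C$.

The idea: if no component projects onto $C$, split $S$ into finitely many closed pieces, each missing a vertical fiber. Such a piece does not separate bottom from top. So it is enough to show that when a separator is split into two disjoint closed pieces, one piece already separates. That will come from lifting maps to the circle. Lifting can fail on $C\times J$ itself: for $C=S^1$ the projection to $S^1$ has no lift to $\mathbb R$. So we first collapse the two ends.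

*Proof.* The set $S$ is nonempty, since $C\times J$ is connected.

**Step 1: collapsing the ends.** Let $\Sigma$ be the compact metrizable space obtained from $C\times J$ by collapsing $C\times\{-1\}$ to a point $a$ and $C\times\{2\}$ to a point $b$. Say that a closed $S'\subset\Sigma\setminus\{a,b\}$ *separates* if $\Sigma\setminus S'$ is the union of two disjoint open sets, one containing $a$ and the other containing $b$. Each of $O_0,O_1$ contains one end and misses the other, so both are saturated, and their images are open in $\Sigma$. The set $S$ misses both ends, so we may regard it as a closed subset of $\Sigma\setminus\{a,b\}$, and it separates. Also,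
$$\text{if }S'\text{ does not separate and }k:\Sigma\setminus S'\to\mathbb Z\text{ is continuous, then }k(a)=k(b).\tag{8}$$
Otherwise $\{k=k(a)\}$ and $\{k\ne k(a)\}$ would be two disjoint open sets showing that $S'$ separates.

**Step 2: every map $e:\Sigma\to S^1$ lifts to $\mathbb R$.** That is, $e=\exp(i\psi)$ with $\psi:\Sigma\to\mathbb R$ continuous. This is the point of the collapse. The images of $C\times[-1,\frac12]$ and $C\times[\frac12,2]$ are compact cones $Q_0,Q_1$ with union $\Sigma$, and they meet in a copy of $C$. A cone is contractible, so $e|_{Q_i}$ is homotopic to a constant map. The constant map lifts, and by the homotopy lifting property of the covering $\mathbb R\to S^1$ so does $e|_{Q_i}$. Call the lifts $\psi_0,\psi_1$. On the connected set $Q_0\cap Q_1$ the difference $\psi_0-\psi_1$ is continuous with values in $2\pi\mathbb Z$, hence constant. Add this constant to $\psi_1$ and glue.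

**Step 3: if a separating $S$ is $S_1\sqcup S_2$ with $S_1,S_2$ closed, then $S_1$ or $S_2$ separates.** Here $S$ may be any separating set. If $S_1$ or $S_2$ is empty this is trivial; assume neither is. Write $\Sigma\setminus S=O_0\sqcup O_1$ with $O_0,O_1$ open, $a\in O_0$, $b\in O_1$. The sets $F_i=O_i\cup S$ are closed, being complements of $O_{1-i}$, and $F_0\cap F_1=S$, $F_0\cup F_1=\Sigma$. Let $\lambda:\Sigma\to[0,1]$ be continuous with $\lambda=0$ on $S_1$ and $\lambda=1$ on $S_2$. Define
$$e=\exp(i\pi\lambda)\ \text{on }F_0,\qquad e=\exp(-i\pi\lambda)\ \text{on }F_1 .$$
On $S_1$ both formulas give $1$, and on $S_2$ both give $-1$. So $e$ is well defined and continuous. By Step 2, $e=\exp(i\psi)$. Then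
$$k_0=\frac{\psi-\pi\lambda}{2\pi}\ \text{on }F_0,\qquad k_1=\frac{\psi+\pi\lambda}{2\pi}\ \text{on }F_1$$
are continuous and integer-valued, and $k_1-k_0=\lambda$ on $S$. So $k_0=k_1$ on $S_1$ and $k_0=k_1-1$ on $S_2$.

On $\Sigma\setminus S_2$ the closed pieces $F_0\setminus S_2$ and $F_1\setminus S_2$ overlap in $S_1$, so $k_0$ and $k_1$ glue to a continuous integer-valued function there. On $\Sigma\setminus S_1$ the pieces $F_0\setminus S_1$ and $F_1\setminus S_1$ overlap in $S_2$, so $k_0$ and $k_1-1$ glue. If $S_2$ did not separate, (8) would give $k_0(a)=k_1(b)$. If $S_1$ did not separate, (8) would give $k_0(a)=k_1(b)-1$. Both cannot hold, so one of $S_1,S_2$ separates.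

**Step 4: conclusion.** We assemble the pieces. Suppose no component of $S$ projects onto $C$. Each component $K$ of $S$ misses some fiber $\{c_K\}\times J$. By (F1) there is a clopen subset of $S$ that contains $K$ and misses this fiber. By compactness finitely many of these clopen sets cover $S$. Subtracting from each the union of the earlier ones, we get $S=S_1\sqcup\dots\sqcup S_k$ with each $S_i$ closed and missing a fiber $\{c_i\}\times J$. Apply Step 3 to $S_1$ and $S_2\sqcup\dots\sqcup S_k$: either $S_1$ separates, or the rest does, and then we continue with the rest. So some $S_i$ separates. But the image of $\{c_i\}\times J$ in $\Sigma$ is connected, misses $S_i$, and contains both $a$ and $b$. This is a contradiction. $\square$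

## Lifting a map to a connected set of heights

**Theorem 4.** Let $X$ be an HI continuum, $M\subset X\times I$ a cc-set with $\mathrm{pr}(M)=X$, $C$ a continuum and $v:C\to X$ a map. Then there is a cc-set $L\subset C\times I$ with $\mathrm{pr}(L)=C$ and $(v\times\mathrm{id})(L)\subset M$.

For the helix and $v(z)=z^2$ we saw that no such $L$ exists. One can also see the gap in the helix. The cc-set $\{(-e^{2\pi it},t):-1\le t\le2\}$ climbs from the bottom of $S^1\times[-1,2]$ to the top without touching $M$. Over an HI base the ordering theorem closes such gaps: $M$ separates bottom from top. We pull a neighborhood of this separation back to $C\times J$ and use Lemma 3.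

*Proof.* Let $Y=v(C)$, an HI cc-set. By Lemma 1 for $\mathrm{pr}:M\to X$, a component of $M\cap(Y\times I)$ projects onto $Y$. Replace $M$ by it; so $\mathrm{pr}(M)=Y$. Let $J=[-1,2]$.

**Step 1: no cc-set $K\subset(Y\times J)\setminus M$ meets both $Y\times\{-1\}$ and $Y\times\{2\}$.** This says that nothing connected climbs past $M$. Suppose $K$ is such a set. Let $A=\mathrm{pr}(K)$ and let $M_1$ be a component of $M\cap(A\times J)$. By Lemma 1, $\mathrm{pr}(M_1)=A$. Over a point $x$ with $(x,-1)\in K$, the set $M_1$ has a point of height $\ge0>-1$. Over a point $x'$ with $(x',2)\in K$, it has a point of height $\le1<2$. So $M_1$ and $K$ are disjoint cc-sets with the same projection $A$, and the pair is mixed. This contradicts Theorem 2.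

**Step 2: neighborhoods of $M$ separate bottom from top.** We convert Step 1 into the open-set form that Lemma 3 requires. For $k\ge2$ let $U_k$ be the open $1/k$-neighborhood of $M$ in $Y\times J$, with the max metric. Since $M\subset Y\times[0,1]$, the closure $\overline{U_k}$ misses $Y\times\{-1,2\}$. Let $B_k=(Y\times J)\setminus U_k$, a compact set that contains $Y\times\{-1\}$ and $Y\times\{2\}$. The component of $B_k$ containing the connected set $Y\times\{-1\}$ is a cc-set that misses $M$; by Step 1 it misses $Y\times\{2\}$. By (F1) there is a set $G_0$, clopen in $B_k$, with $Y\times\{-1\}\subset G_0$ and $G_0\cap(Y\times\{2\})=\emptyset$. Put $G_1=B_k\setminus G_0$. Both $G_0$ and $G_1$ are closed, and $Y\times\{2\}\subset G_1$.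

**Step 3: pulling back to $C\times J$.** Here Lemma 3 produces connected sets over $C$. Put
$$S_k=(v\times\mathrm{id})^{-1}(\overline{U_k}),\qquad O_i=(v\times\mathrm{id})^{-1}(G_i\setminus\overline{U_k})\quad(i=0,1).$$
The set $(Y\times J)\setminus\overline{U_k}$ is open and contained in $B_k=G_0\sqcup G_1$. So $G_i\setminus\overline{U_k}=\big((Y\times J)\setminus\overline{U_k}\big)\setminus G_{1-i}$ is open in $Y\times J$. Hence $S_k$ is closed, $O_0$ and $O_1$ are open and disjoint, and $(C\times J)\setminus S_k=O_0\sqcup O_1$. Moreover $C\times\{-1\}\subset O_0$ and $C\times\{2\}\subset O_1$. By Lemma 3, $S_k$ has a component $L_k$ with $\mathrm{pr}(L_k)=C$.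

**Step 4: the limit.** We shrink the neighborhoods to $M$. A subsequence of $(L_k)$ converges in the Hausdorff metric to a cc-set $L\subset C\times J$ with $\mathrm{pr}(L)=C$. The sets $\overline{U_k}$ decrease, so $L_j\subset S_k$ for $j\ge k$, and therefore $L\subset S_k$ for every $k$. Thus $(v\times\mathrm{id})(L)\subset\bigcap_k\overline{U_k}=M$. Since $M\subset Y\times I$, in particular $L\subset C\times I$. $\square$

## Near-coincidences: proof of Theorem A

We can now carry out the plan tested on the helix. One point was left open there: $L$ should use all heights of the set that it lifts into. Choosing that set minimal takes care of this.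

*Proof of Theorem A.*

**Step 1: reduction.** We arrange that one image contains the other and that the height set is minimal. The cc-sets $u(C)$ and $v(C)$ intersect, so by (F6) they are nested. The conclusion is symmetric in $u$ and $v$, so assume $u(C)\subset v(C)=:Y$. If $Y$ is a point, then $u=v$ and we are done. Otherwise $Y$ is an HI continuum. Suppose, for a contradiction, that
$$d(u(c),v(c))>\varepsilon\quad\text{for all }c\in C.\tag{9}$$
By Lemma 1 some component of $M\cap(Y\times I)$ projects onto $Y$. By (F5) it contains a cc-set $M'\subset M$ that is minimal among cc-sets projecting onto $Y$. Let $[\alpha,\beta]$ be the set of heights of $M'$; it is compact and connected, and $\alpha=\beta$ is allowed.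

**Step 2: heights for both walkers.** We lift $v$ and carry the heights over to $u$. Theorem 4, applied to $Y$, $M'$ and $v:C\to Y$, gives a cc-set $L\subset C\times I$ with $\mathrm{pr}(L)=C$ and $(v\times\mathrm{id})(L)\subset M'$. This image is a cc-set that projects onto $v(C)=Y$. By minimality of $M'$,
$$(v\times\mathrm{id})(L)=M'.\tag{10}$$
Let $N=(u\times\mathrm{id})(L)$, a cc-set in $Y\times I$ with $\mathrm{pr}(N)=u(C)$.

**Step 3: $N\cap M'=\emptyset$.** This is where (9) enters. A point of $N$ has the form $(u(c),s)$ with $(c,s)\in L$. Suppose it lies in $M'$. Also $(v(c),s)\in M'$. So $u(c),v(c)\in M_s$ and $d(u(c),v(c))\le\operatorname{diam}M_s\le\varepsilon$, contrary to (9).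

**Step 4: $N$ has points at heights $\alpha$ and $\beta$.** The maps $u\times\mathrm{id}$ and $v\times\mathrm{id}$ preserve heights. So the heights of $N$ are those of $L$, and by (10) these are the heights of $M'$.

**Step 5: a mixed pair.** We compare $N$ with the part of $M'$ over the same base. Let $A=\mathrm{pr}(N)=u(C)\subset Y$ and let $M_1$ be a component of $M'\cap(A\times I)$. By Lemma 1, $\mathrm{pr}(M_1)=A$. Choose $(x,\alpha)\in N$. The set $M_1$ has a point over $x$; its height is $\ge\alpha$, and it is not $\alpha$ by Step 3, so it is $>\alpha$. Choose $(x',\beta)\in N$. The set $M_1$ has a point over $x'$; its height is $\le\beta$, hence $<\beta$ by Step 3. So $M_1$ and $N$ are disjoint cc-sets with the same projection $A$, and the pair is mixed. This contradicts Theorem 2. $\square$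

Note that $A=u(C)$ may be much smaller than $Y$. The restriction of $M'$ to $A$ may lose heights, but this does no harm: the extreme heights $\alpha,\beta$ are needed for $N$, not for $M_1$.

## Span zero, and the equivalences of Theorem B

*Proof of the Main Theorem.* Let $X$ be HI and let $f:P\to X$ be a surjection from an arc-like continuum.

**Step 1: the height set.** For each $\varepsilon>0$ we produce an $M$ for Theorem A. By uniform continuity choose $\gamma>0$ with $d(f(s),f(s'))<\varepsilon$ whenever $d_P(s,s')<\gamma$. Let $\pi:P\to I$ be a map all of whose fibers have diameter less than $\gamma$; it exists because $P$ is arc-like. Then $M=(f,\pi)(P)$ is a cc-set in $X\times I$ with $\mathrm{pr}(M)=f(P)=X$, and $M_t=f(\pi^{-1}(t))$ has diameter at most $\varepsilon$ for all $t$, as in (2).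

**Step 2: the walkers meet.** Let $C$ be a continuum and $u,v:C\to X$ maps with $u(C)\subset v(C)$. By Theorem A, $\min_{c}d(u(c),v(c))\le\varepsilon$; the minimum exists since $C$ is compact. As $\varepsilon>0$ was arbitrary and the minimum does not depend on it, the minimum is $0$. So $u(c_0)=v(c_0)$ for some $c_0\in C$, and $X$ has span zero. Being HI with span zero, $X$ is homeomorphic to the pseudo-arc by (1). $\square$

*Proof of Theorem B.* Let $X$ be an HI continuum.

**(1)⇒(2).** The pseudo-arc is arc-like, hence an image of an arc-like continuum under the identity.

**(2)⇒(3).** Given $\varepsilon$, Step 1 above with $\varepsilon/2$ in place of $\varepsilon$ gives $P$, $f$, $\pi$ with $\operatorname{diam}f(\pi^{-1}(t))\le\varepsilon/2<\varepsilon$ for all $t$.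

**(3)⇒(4).** For each $\varepsilon>0$ take $P,f,\pi$ as in (3) and put $M=(f,\pi)(P)$. This is a cc-set with $\mathrm{pr}(M)=X$ and $\sup_t\operatorname{diam}M_t\le\varepsilon$. Step 2 above applies word for word and shows that $X$ has span zero.

**(4)⇒(1).** This is the quoted characterization (1) in the first section. $\square$

**Confluent images.** It remains to prove the last sentence of Theorem B. Let $P$ be the pseudo-arc, $Y$ nondegenerate and $f:P\to Y$ a confluent surjection. We first show that $Y$ is HI, by lifting pairs of subcontinua to $P$. Let $B_1,B_2\subset Y$ be subcontinua with a common point $y$, and let $s\in f^{-1}(y)$. Let $K_i$ be the component of $f^{-1}(B_i)$ containing $s$. By confluence $f(K_i)=B_i$. The cc-sets $K_1,K_2$ both contain $s$, so they are nested by (F6), because $P$ is HI. Hence $B_1,B_2$ are nested. Now suppose a subcontinuum of $Y$ were the union of two proper subcontinua. By connectedness these would intersect, hence be nested, and their union would be one of them, a contradiction. So $Y$ is HI. It is weakly chainable, as an image of the arc-like continuum $P$. By the Main Theorem, $Y$ is a pseudo-arc. $\blacksquare$
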